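# Infinitely long necks for $\alpha$-harmonic maps in a single homotopy class

## 1. Necks that are curves, for minimizing maps

Let $(M,g)$ be a smooth closed Riemann surface and let $(N,h)\subset\mathbb R^K$ be a smooth compact $n$-dimensional Riemannian manifold without boundary, connected and isometrically embedded in $\mathbb R^K$. For $\alpha>1$ and $\Omega\subset M$ put
$$E_\alpha(u,\Omega)=\int_\Omega(1+|\nabla u|^2)^\alpha\,dV_g,\qquad E(u,\Omega)=\int_\Omega|\nabla u|^2\,dV_g,$$
and $E_\alpha(u)=E_\alpha(u,M)$. Critical points of $E_\alpha$ are called $\alpha$-harmonic maps. Throughout, $a=\alpha-1>0$, $e=|\nabla u|_g^2$, and $|\Omega|$ is area. Note that there is no factor $\frac12$ in $E$: the identity of the round unit sphere $S^2$ has $|\nabla u|^2=2$, hence energy $8\pi$.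

When $\alpha\to1$, a sequence of $\alpha$-harmonic maps may concentrate energy in a tiny disc of radius $\lambda\to0$. The annulus $\{R\lambda\le|x|\le\delta\}$ between the concentration and the rest of the surface is called the neck, and these notes are about the length of its image in $N$. With $x=e^s(\cos\theta,\sin\theta)$ the annulus becomes a long cylinder $[S_1,S_2]\times S^1$ with metric $\rho(ds^2+d\theta^2)$. Since energy is conformally invariant in dimension two, $E=\int(|u_s|^2+|u_\theta|^2)\,ds\,d\theta$ there, whatever $\rho$ is.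

The easy case is the one where the map on the cylinder is literally a curve and the map minimizes $E_\alpha$.

**Proposition 1.** Let $\pi_1(N)$ be finite, $\tilde N$ the universal cover, $\ell=\operatorname{diam}\tilde N$. Let $u:M\to N$ be a Lipschitz map that minimizes $E_\alpha$ among Lipschitz maps in its homotopy class. Suppose $M$ contains a cylinder $Z=[S_1,S_2]\times S^1$ with metric $\rho(ds^2+d\theta^2)$, $\rho\ge\rho_0>0$, on which $u(s,\theta)=\gamma(s)$. With $T=S_2-S_1$, the length $L$ of $\gamma$ satisfies
$$L^2\le\alpha\Big(1+\frac{\ell^2}{\rho_0T^2}\Big)^{\alpha-1}\ell^2 .$$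

**Proof.** Since $\pi_1(N)$ is finite, $\tilde N$ is compact and $\ell<\infty$. Lift $\gamma$ to $\tilde N$ and join the endpoints of the lift by a shortest geodesic. It has length at most $\ell$ and is homotopic to the lift with fixed endpoints, because $\tilde N$ is simply connected. Let $c:[S_1,S_2]\to N$ be its projection, parametrized with constant speed, and let $z=c(s)$ on $Z$, $z=u$ elsewhere. Then $z$ is Lipschitz and homotopic to $u$, so $E_\alpha(u,Z)\le E_\alpha(z,Z)$.

By $(1+e)^\alpha\ge1+e$ and the Cauchy–Schwarz inequality,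
$$E_\alpha(u,Z)\ge|Z|+2\pi\int_{S_1}^{S_2}|\gamma'|^2ds\ge|Z|+\frac{2\pi L^2}{T}.$$
By the mean value theorem $(1+x)^\alpha\le1+\alpha x(1+x)^{\alpha-1}$ for $x\ge0$. The competitor has flat gradient $|\nabla z|\le\ell/T$, so with $x=\rho^{-1}|\nabla z|^2\le\ell^2/(\rho_0T^2)$,
$$E_\alpha(z,Z)\le|Z|+\alpha\Big(1+\frac{\ell^2}{\rho_0T^2}\Big)^{\alpha-1}\frac{2\pi\ell^2}{T}.$$
Comparing the two gives the claim. $\square$

For the annulus above, $\rho\ge c\lambda^2$. So if $T\ge1$ the factor in front of $\ell^2$ is at most $\alpha(1+C\lambda^{-2})^{a}$, which tends to $1$ as soon as $a\log(1/\lambda)\to0$. Then $L\le(1+o(1))\,\ell$, no matter how long the cylinder is.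

What changes in general? The proof used three things: the map on the neck depends on $s$ only; the map minimizes in its homotopy class; and $\pi_1(N)$ is finite, so that every path can be shortened to length $\ell$. We shall see that the first can be replaced by estimates: a neck is nearly a curve as soon as no energy is lost in it. The second is the serious one. An $\alpha$-harmonic map need not minimize anything globally, and then the competitor $z$, which is far from $u$, proves nothing. The third is not the obstruction: the necks of infinite length constructed below exist already for $N=S^3$.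

## 2. Blow-up, necks, the energy identity, and the theorems

**Setting.** Fix $\alpha_k\to1$ and $\alpha_k$-harmonic maps $u_k:M\to N$ with $E_{\alpha_k}(u_k)\le C$, $C$ independent of $k$. After passing to a subsequence, $u_k\rightharpoonup u_0$ weakly in $W^{1,2}(M,N)$, and $u_k$ converges smoothly away from finitely many blow-up points. Let $x_1$ be the only blow-up point in $B_\sigma(x_1)$. In a local coordinate system with origin $x_1$, after a further subsequence, there are $n_0\ge1$ bubbles: sequences $x_k^i\to0$, $\lambda_k^i\to0$ ($1\le i\le n_0$) such that $u_k(x_k^i+\lambda_k^ix)\to v^i$ locally on $\mathbb R^2$ away from finitely many points, where each $v^i$ extends to a nonconstant harmonic map $S^2\to N$. Coordinates near blow-up points are taken isothermal and oriented, and $D_r(x)$ denotes a coordinate disc.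

As usual, two different bubbles are separated: $\lambda^1/\lambda^2+\lambda^2/\lambda^1+|x^1-x^2|/(\lambda^1+\lambda^2)\to\infty$. Consequently, their energies add up to at most the energy concentrated at the point. Indeed, pass to a subsequence. If $|x^1-x^2|/(\lambda^1+\lambda^2)\to\infty$, the discs $D_{R\lambda^1}(x^1)$ and $D_{R\lambda^2}(x^2)$ are eventually disjoint. Otherwise we may assume $\lambda^2/\lambda^1\to0$ with $(x^2-x^1)/\lambda^1\to y$; then, in the coordinates of the first bubble, $D_{R\lambda^2}(x^2)$ shrinks to $y$, and it is disjoint from the part of the first disc outside $D_r(y)$. In both cases the bubbles use disjoint regions; removing small discs around the exceptional points and letting them shrink gives the claim.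

When $n_0=1$, the neck is $D_\delta(x_k^1)\setminus D_{R\lambda_k^1}(x_k^1)$ in the limit $k\to\infty$, then $R\to\infty$, $\delta\to0$; for several bubbles the necks are the analogous annuli between consecutive levels of the bubble tree. A neck consists of geodesics if the images of the neck regions converge, in this iterated limit and along a subsequence, to geodesics in $N$; these join $u_0(B_\sigma(x_1))$ to the bubbles and the bubbles to one another. A geodesic of infinite length means that the neck images contain geodesic arcs of unbounded length. A neck that degenerates to a point has length zero.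

**Facts of Li and Wang.** In "A weak energy identity and the length of necks for a Sacks–Uhlenbeck $\alpha$-harmonic map sequence" (arXiv:0804.4404, 2008), Yuxiang Li and Youde Wang put $\mu_i=\liminf(\lambda_k^i)^{2-2\alpha_k}$ and show that along a subsequence
$$\lim_kE_{\alpha_k}(u_k,B_\sigma(x_1))=E(u_0,B_\sigma(x_1))+|B_\sigma(x_1)|+\sum_{j=1}^{n_0}\mu_j^2E(v^j).\tag{2.1}$$
The energy identity means that this holds with every $\mu_j=1$, at every blow-up point. When $n_0=1$, put $\nu^1=\liminf(\lambda_k^1)^{-\sqrt{\alpha_k-1}}$. If $\nu^1=1$, then $u_0(B_\sigma(x_1))\cup v^1(S^2)$ is connected. If $1<\nu^1<\infty$, the two sets are connected by a geodesic of length $\sqrt{E(v^1)/\pi}\,\log\nu^1$. If $\nu^1=\infty$, the neck contains at least one geodesic of infinite length. They also construct an example with a geodesic of infinite length; there the maps lie in pairwise different homotopy classes of maps $S^2\to N$.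

**Example (a bubble, and the meaning of $\mu$).** In stereographic coordinates on $S^2$ let $u_\lambda(x)=x/\lambda$, $0<\lambda<1$. These maps are not claimed to be $\alpha$-harmonic; they only illustrate scales. Since $u_\lambda$ is conformal of degree one, $E(u_\lambda)=8\pi$. The weak limit is constant, and $u_\lambda(\lambda x)=x$ is the bubble. Comparing $4\lambda^2|dx|^2/(\lambda^2+|x|^2)^2$ with $4|dx|^2/(1+|x|^2)^2$ gives $e=2\lambda^2(1+|x|^2)^2/(\lambda^2+|x|^2)^2$. Hence $e\le2\lambda^{-2}$ everywhere and $e\ge\frac12\lambda^{-2}$ for $|x|\le\lambda$, a disc that carries energy $4\pi$. Since $(1+e)^\alpha-1-e=(1+e)\big((1+e)^a-1\big)$,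
$$4\pi\big[(2\lambda^2)^{-a}-1\big]\le E_\alpha(u_\lambda)-4\pi-8\pi\le12\pi\big[(1+2\lambda^{-2})^{a}-1\big].$$
So as $a,\lambda\to0$ the excess tends to zero exactly when $\lambda^{-2a}\to1$, that is, $a\log(1/\lambda)\to0$. The quantity $\nu^1$ lives on the finer scale $\sqrt a\log(1/\lambda)$, which may still tend to infinity.

A heuristic, not used later, explains the scale $\sqrt a$. A bubble at scale $\lambda=e^{-T}$ costs an excess of about $2aT\,E(v)$, while a curve of length $L$ spread over a cylinder of length $T$ costs $2\pi L^2/T$. The sum is smallest for $L=\sqrt{E(v)/\pi}\,\sqrt a\,T$, which is the formula above with $\log\nu^1=\sqrt a\,T$.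

Li and Wang pose this problem: suppose all $u_\alpha$ belong to the same homotopy class and satisfy the energy identity as $\alpha\to1$; do the necks consist of geodesics of finite length? The answer is no.

**Theorem A.** Let $N$ be any closed connected smooth manifold of dimension $n\ge3$ (e.g. $N=S^3$) and $M=S^2$ the round unit sphere. There are a metric $h$ on $N$, a sequence $\alpha_k\downarrow1$ and $\alpha_k$-harmonic maps $u_k:S^2\to(N,h)$ such that, after passing to a subsequence:

1. all $u_k$ are null-homotopic, $E_{\alpha_k}(u_k)\to20\pi$, and each $u_k$ minimizes $E_{\alpha_k}$ among all $W^{1,2\alpha_k}$ maps into $N$ that are sufficiently $C^0$-close to it;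
2. the blow-up set is nonempty; at every blow-up point $n_0=1$, $E(v^1)=8\pi$, and the energy identity holds with $\mu_1=1$;
3. at some blow-up point $\sqrt{\alpha_k-1}\,\log(1/\lambda_k)\to\infty$, i.e. $\nu^1=+\infty$. All radial curves of the neck have lengths tending to $\infty$. For every $\Lambda>0$ there are sub-annuli of the neck on which all radial curves, suitably parametrized, converge in $C^1$ (uniformly in the angle, along a subsequence) to a geodesic arc of $N$ of length $2\sqrt8\,\Lambda$.

**Theorem B.** Let $M$ be any closed Riemann surface, $\pi_1(N)$ finite, $\tilde N$ the universal cover. In the Setting, suppose each $u_k$ minimizes $E_{\alpha_k}$ in its homotopy class, and that at $x_1$ one has $n_0=1$ and the energy identity. Then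
$$\limsup_k\sqrt{E(v^1)/\pi}\,\sqrt{\alpha_k-1}\,\log(1/\lambda_k)\le\operatorname{diam}\tilde N;$$
in particular the neck has finite length.

Theorem B is Proposition 1 without the assumption that the neck is a curve. Sections 3 and 4 contain the neck analysis that both theorems need, Section 5 proves Theorem B, and Sections 6 to 9 prove Theorem A. From now on $C$ denotes constants independent of $k$, and we often drop $k$ from $a_k,u_k$.

## 3. The equation and small-energy regularity

On a domain with flat coordinates (plane or cylinder) and metric $\rho\cdot$flat we have $e=\rho^{-1}|\nabla u|^2$ with flat $\nabla$, and $E_\alpha=\int\rho(1+\rho^{-1}|\nabla u|^2)^\alpha$. Put $F=(1+e)^a$. For a variation $\varphi$ tangent to $N$ along $u$ the first variation is $2\alpha\int F\,\nabla u\cdot\nabla\varphi$, so $\operatorname{div}(F\nabla u)=F\Delta u+\nabla F\cdot\nabla u\perp T_uN$. The term $\nabla F\cdot\nabla u=\sum_i\partial_iF\,\partial_iu$ is tangent, so the tangential part of $\Delta u$ is $-\nabla\log F\cdot\nabla u$. The normal part is $II(u)(\nabla u,\nabla u)=\sum_iII(u)(\partial_iu,\partial_iu)$.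 As $1+e=(\rho+|\nabla u|^2)/\rho$,
$$\Delta u=II(u)(\nabla u,\nabla u)+\tau,\qquad\tau=-a\,\nabla\big[\log(\rho+|\nabla u|^2)-\log\rho\big]\cdot\nabla u.\tag{3.1}$$
Moreover
$$|\nabla\log(\rho+|\nabla u|^2)|\,|\nabla u|\le\frac{|\nabla\rho|\,|\nabla u|+2|\nabla u|^2|\nabla^2u|}{\rho+|\nabla u|^2}\le|\nabla\log\rho||\nabla u|+2|\nabla^2u|,$$
so if $|\nabla\log\rho|\le3$, then
$$|\tau|\le6a(|\nabla u|+|\nabla^2u|).\tag{3.2}$$
Rescaling $x\mapsto x_0+\lambda x$ replaces $\rho$ by $\lambda^2\rho(x_0+\lambda\,\cdot)$, and the bound $|\nabla\log\rho|\le3$ is preserved for $\lambda\le1$; on small discs it holds after rescaling to unit size in any case.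

**Lemma 2.** There are $\varepsilon_0,a_0,C>0$ depending on $N\subset\mathbb R^K$ such that if $u:B_1\to N$ is smooth and satisfies (3.1), (3.2), $a\le a_0$ and $\int_{B_1}|\nabla u|^2\le\varepsilon_0$, then
$$\sup_{B_{1/2}}|\nabla u|+\|\nabla^2u\|_{L^4(B_{1/2})}\le C\|\nabla u\|_{L^2(B_1)}.$$

**Proof.** Let $\eta$ be a cutoff with compact support in $B_1$ and $w=u-\text{mean}$. By the Sobolev–Poincaré inequality $\|w\|_p\le C_p\|\nabla u\|_2$ for $p<\infty$. We have
$$\Delta(\eta w)=\eta\,II(\nabla u,\nabla u)+\eta\tau+2\nabla\eta\cdot\nabla u+w\Delta\eta,$$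
and we use the Calderón–Zygmund estimate $\|\nabla^2\varphi\|_p\le C_p\|\Delta\varphi\|_p$ for compactly supported $\varphi$.

First take $p=4/3$. Since $\eta\nabla u=\nabla(\eta w)-w\nabla\eta$, Hölder's inequality and the Sobolev inequality $\|\nabla\varphi\|_4\le C\|\nabla^2\varphi\|_{4/3}$ give
$$\|\eta|\nabla u|^2\|_{4/3}\le\|\eta\nabla u\|_4\|\nabla u\|_2\le C\sqrt{\varepsilon_0}\,\big(\|\nabla^2(\eta w)\|_{4/3}+\|\nabla u\|_2\big).$$
Since $\eta\nabla^2u=\nabla^2(\eta w)-\nabla\eta\otimes\nabla w-\nabla w\otimes\nabla\eta-w\nabla^2\eta$, also $\|\eta\tau\|_{4/3}\le Ca(\|\nabla^2(\eta w)\|_{4/3}+\|\nabla u\|_2)$. The remaining two terms are bounded by $C\|\nabla u\|_2$. For $\varepsilon_0,a_0$ small we absorb $\|\nabla^2(\eta w)\|_{4/3}$, which is finite because $u$ is smooth. This gives $\|\nabla u\|_4\le C\|\nabla u\|_2$ on a smaller ball.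

Next take $p=2$ with a cutoff supported in that ball: $\||\nabla u|^2\|_2=\|\nabla u\|_4^2\le C\|\nabla u\|_2$, and $\tau$ is absorbed as before. So $\|\nabla^2u\|_2\le C\|\nabla u\|_2$ on a smaller ball, and $W^{1,2}\subset L^8$ gives $\|\nabla u\|_8\le C\|\nabla u\|_2$. Then $p=4$ in the same way, with $\||\nabla u|^2\|_4=\|\nabla u\|_8^2$, gives $\|\nabla^2u\|_4\le C\|\nabla u\|_2$ on $B_{1/2}$, and $W^{1,4}\subset L^\infty$ completes the proof. $\square$

Consequently, wherever the energies on balls of a fixed size are at most $\varepsilon_0$, we get subsequential $C^1$ convergence as $a\to0$, because $W^{2,4}\subset C^1$ compactly. The limits are harmonic, because $\tau\to0$ in $L^4$.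

We also need three elementary inequalities:
$$(1+e)^\alpha\ge1+e,\qquad0\le F-1\le2a\sqrt e\ \ (a\le\tfrac12),\qquad0\le Fe-e\le(1+e)^\alpha-1-e.\tag{3.3}$$
For the second, $b\mapsto((1+e)^b-1)/b$ is increasing, so $(F-1)/a\le2\big((1+e)^{1/2}-1\big)\le2\sqrt e$. For the third, $(1+e)^\alpha-1-e=(1+e)(F-1)=(Fe-e)+(F-1)$.

## 4. A neck without lost energy is almost a geodesic of known speed

**Proposition 3.** Let $u_k$ be as in the Setting, $x_1$ a blow-up point with $n_0=1$, $v=v^1$, and suppose $E_{\alpha_k}(u_k,B_\sigma)\to E(u_0,B_\sigma)+|B_\sigma|+E(v)$. Then: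

(a) $a\log(1/\lambda_k)\to0$, and $v_k:=u_k(x_k+\lambda_k\,\cdot)\to v$ in $C^1_{loc}(\mathbb R^2)$. The neck energy $E(u_k,D_\delta(x_k)\setminus D_{R\lambda_k}(x_k))$ tends to $0$ as $k\to\infty$, then $R\to\infty$, $\delta\to0$.

(b) For fixed large $R$, small $\delta$ and $k\ge k_0(R,\delta)$, every radial curve of the neck has image of length $\le C(\sqrt a\log(1/\lambda_k)+1)$.

(c) If $\sqrt a\log(1/\lambda_k)\to\infty$, then for every $\Lambda>0$ there are $s_k$ in the middle of the neck such that, in polar coordinates $x=x_k+e^s(\cos\theta,\sin\theta)$, the curves $\sigma\mapsto u_k(s_k+\sigma/\sqrt a,\theta)$, $|\sigma|\le\Lambda$, converge (subsequence) in $C^1$, uniformly in $\theta$, to a geodesic of $N$ of speed $\sqrt{E(v)/\pi}$.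

The two main ingredients are an estimate showing that the $\theta$-dependent part of $u$ decays exponentially away from the ends of the neck, and a Pohozaev identity that computes $\int|u_s|^2d\theta$ on each circle.

**Step 1: no energy is lost, and (a) holds.** By smooth convergence off $x_1$ and convergence of $v_k$ off finitely many points, on disjoint regions at the two scales, $\liminf E(u_k,B_\sigma)\ge E(u_0,B_\sigma)+E(v)$. Since $E_\alpha=|B_\sigma|+E+\int[(1+e)^\alpha-1-e]$ with a nonnegative last integrand, the hypothesis forces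
$$E(u_k,B_\sigma)\to E(u_0,B_\sigma)+E(v),\qquad\int_{B_\sigma}\big[(1+e)^\alpha-1-e\big]dV\to0.\tag{4.1}$$
By $C^1$ convergence off $x_1$, the first limit holds for all smaller radii, and also for discs centered at $x_k$.

Suppose $v_k$ fails to converge in $C^1$ near some $y\in\mathbb R^2$. By Lemma 2, for every $r>0$, $E(v_k,D_r(y))\ge\varepsilon_0/2$ for infinitely many $k$. Choose $\sigma'$ with $E(u_0,B_{\sigma'})<\varepsilon_0/8$, and a compact region of the plane, away from all exceptional points, that carries more than $E(v)-\varepsilon_0/8$ of the energy of $v$; then take $r$ so small that $D_r(y)$ is disjoint from that region. For a subsequence $E(u_k,B_{\sigma'})\ge E(v)-\varepsilon_0/8+\varepsilon_0/2-o(1)$, whereas by (4.1) the left side tends to less than $E(v)+\varepsilon_0/8$. This is a contradiction, so $v_k\to v$ in $C^1_{loc}(\mathbb R^2)$.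

Now the neck energy converges to $E(u_0,D_\delta)+E(v)-E(v,D_R)$ as $k\to\infty$, which tends to zero as $R\to\infty$, $\delta\to0$. Monotonicity in $r$ also gives, for $R\lambda_k\le r\le\delta$,
$$|E(u_k,D_r(x_k))-E(v)|\le\kappa,\qquad\kappa=\kappa_k(R,\delta),\quad\lim_{R\to\infty,\,\delta\to0}\ \limsup_k\kappa=0.\tag{4.2}$$

Finally, choose a compact $Q\subset\mathbb R^2$ of positive measure with $|\nabla v|>0$ on $Q$. On $x_k+\lambda_kQ$ we have $e\ge c\lambda_k^{-2}$ for large $k$ with some $c>0$, so $(1+e)^\alpha-1-e=(1+e)(F-1)\ge e\,[(c\lambda_k^{-2})^a-1]$. Since $\int_{x_k+\lambda_kQ}e\,dV\to\int_Q|\nabla v|^2>0$, (4.1) gives $\limsup(c\lambda_k^{-2})^a\le1$, and $c^a\to1$. Thus $\limsup\lambda_k^{-2a}\le1$, i.e. $a\log(1/\lambda_k)\to0$. This proves (a).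

**Step 2: coordinates and pointwise bounds on the neck.** In $(s,\theta)$ centered at $x_k$ the metric is $\rho(ds^2+d\theta^2)$ with $\rho=e^{2s+2\psi}$, $\psi$ smooth as a function of $x$; for small radius $|\nabla\log\rho|\le3$, $|\rho_s|\le3\rho$ and $\rho_s=(2+O(e^s))\rho$. Put
$$S_1=\log(R\lambda_k),\quad S_2=\log\delta,\quad d(s)=\min(s-S_1,S_2-s),$$
$$I_s=[s-1,s+1]\times S^1,\qquad I_s'=[s-2,s+2]\times S^1.$$
Let $\eta$ be the energy on $\{S_1-2\le s\le S_2+2\}$. By (a) it is as small as we need for $R$ large, $\delta$ small, $k$ large. Covering $I_s$ by half-size discs, Lemma 2 gives for $s\in[S_1,S_2]$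
$$\sup_{I_s}|\nabla u|+\|\nabla^2u\|_{L^4(I_s)}\le C\Big(\int_{I_s'}|\nabla u|^2\Big)^{1/2}\le C\sqrt\eta.\tag{4.3}$$
In the neck $\rho\ge c\lambda_k^2$, so $e\le C\lambda_k^{-2}$ and $1\le F\le(1+C\lambda_k^{-2})^a\to1$ uniformly, by (a).

**Step 3: the angular energy decays from the ends.** Let $\bar u(s)$ be the mean of $u(s,\cdot)$ over the circle and $w=u-\bar u$. By Wirtinger's inequality $\int|w|^2d\theta\le\int|w_\theta|^2d\theta$. Let $Z=[s_1,s_2]\times S^1$ lie in the neck. Integrating by parts and using $\int w\,d\theta=0$ to drop $\bar u_{ss}$,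
$$\int_Z|\nabla w|^2=\Big[\int w\cdot w_s\,d\theta\Big]_{s_1}^{s_2}-\int_Zw\cdot\Delta u.$$
Extend $II$ to a smooth bilinear-form valued map on $\mathbb R^K$ with compact support. Again because $\int w\,d\theta=0$, we may subtract $II(\bar u)(\bar u_s,\bar u_s)$ from $\Delta u$. As $u_\theta=w_\theta$ and $u_s=\bar u_s+w_s$, splitting the difference as
$$[II(u)-II(\bar u)](u_s,u_s)+II(\bar u)(w_s,u_s)+II(\bar u)(\bar u_s,w_s)+II(u)(u_\theta,u_\theta)$$
gives
$$|II(u)(\nabla u,\nabla u)-II(\bar u)(\bar u_s,\bar u_s)|\le C\big(|w||u_s|^2+|w_s|(|u_s|+|\bar u_s|)+|w_\theta|^2\big).\tag{4.4}$$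
Multiply by $|w|$ and integrate. By (4.3), $|u_s|,|\bar u_s|\le C\sqrt\eta$ and $|w|\le\int|u_\theta|\,d\theta\le C\sqrt\eta$. With Wirtinger's inequality the contribution is at most $C\sqrt\eta\int_Z|\nabla w|^2\le\frac18\int_Z|\nabla w|^2$. For the term with $\tau$, (3.2) and (4.3) summed over unit segments give
$$\int_Z|w||\tau|\le\tfrac18\int_Z|\nabla w|^2+Ca^2\int_Z(|\nabla u|^2+|\nabla^2u|^2)\le\tfrac18\int_Z|\nabla w|^2+Ca^2\eta.$$
For the boundary term, $|\int w\cdot w_s\,d\theta|\le\frac12\int(|w|^2+|w_s|^2)d\theta\le\frac12\int|\nabla w|^2d\theta$. With $\Phi(t)=\int_{|s-s_0|\le t}|\nabla w|^2$ we obtain $\frac34\Phi\le\frac12\Phi'+Ca^2\eta$, that is, $(e^{-3t/2}\Phi)'\ge-Ca^2\eta\,e^{-3t/2}$. Integrating from $t=1$ to $t=d(s_0)$, where $\Phi(d(s_0))\le\eta$, and renaming $s_0$ as $s$,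
$$\int_{I_s}|\nabla w|^2\le C\eta\,\big(e^{-3d(s)/2}+a^2\big)\qquad(d(s)\ge1).\tag{4.5}$$

**Step 4: the Pohozaev identity gives the radial speed.** Let $L=\rho(1+\rho^{-1}|\nabla u|^2)^\alpha$, a function of $\rho,u_s,u_\theta$. Since $u_s$ is tangent to $N$ and $\partial_sL_{u_s}+\partial_\theta L_{u_\theta}\perp T_uN$,
$$\partial_s(u_s\cdot L_{u_s}-L)=u_s\cdot\partial_sL_{u_s}-L_{u_\theta}\cdot u_{s\theta}-L_\rho\rho_s=-\partial_\theta(u_s\cdot L_{u_\theta})-L_\rho\rho_s.$$
Here $L_{u_s}=2\alpha Fu_s$ and $L_\rho=F(1+e)-\alpha Fe=F(1-ae)$, so $u_s\cdot L_{u_s}-L=F\big((1+2a)|u_s|^2-|u_\theta|^2-\rho\big)$. Integrate over $\theta$ and from $-\infty$ to $s$. The boundary term at $-\infty$ vanishes, because $u$ is smooth at $x_k$, so that $u_s,u_\theta=O(e^s)$ and $\rho=O(e^{2s})$. Hence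
$$\int F\big((1+2a)|u_s|^2-|u_\theta|^2-\rho\big)d\theta\Big|_s=\int_{-\infty}^s\!\!\int F\rho_s(ae-1)\,d\theta\,ds.$$
Move the $\rho$-term to the right and use $\int\rho\,d\theta=\iint\rho_s$:
$$\int F\big((1+2a)|u_s|^2-|u_\theta|^2\big)d\theta=a\iint Fe\,\rho_s+\int(F-1)\rho\,d\theta-\iint(F-1)\rho_s.$$
Let $r=e^s$. By (3.3) the last two terms are bounded by $2a\int\sqrt\rho\,|\nabla u|\,d\theta+6a\int_{D_r}\sqrt e\,dV\le Car$, because $\sqrt\rho\le Cr$ and $\int_{D_r}\sqrt e\,dV\le|D_r|^{1/2}E(u,D_r)^{1/2}$. In the first term, $\rho_s=(2+O(e^s))\rho$ and $\int_{D_r}Fe\,dV=E(u_k,D_r)+o(1)$ by (4.1) and the third inequality in (3.3). With (4.2), for $s\in[S_1,S_2]$,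
$$\int F\big((1+2a)|u_s|^2-|u_\theta|^2\big)d\theta=2aE(v)(1+\vartheta),\qquad|\vartheta|\le C(\kappa+\delta)+o_k(1).\tag{4.6}$$
For circles with $r/\lambda_k\to\infty$ and $r\to0$ we have $\vartheta\to0$: apply the bound for every fixed $R,\delta$.

**Step 5: proof of (b).** By (4.6) and the bound on $F$, $\int|u_s|^2d\theta\le C(a+\int|u_\theta|^2d\theta)$ for $s\in[S_1,S_2]$. With (4.5) if $d(s)\ge1$, and trivially by $\int_{I_s}|\nabla u|^2\le\eta$ otherwise, $\int_{I_s}|\nabla u|^2\le C(a+\eta e^{-3d(s)/2})$. The set $I_s'$ is covered by $I_{s-1}$ and $I_{s+1}$, where $d$ differs from $d(s)$ by at most $1$ (and if $d(s)\le2$ the bound on $I_s'$ is trivial). So (4.3) gives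
$$\sup_\theta|\nabla u|(s,\theta)\le C\big(\sqrt a+\sqrt\eta\,e^{-3d(s)/4}\big)\qquad(S_1\le s\le S_2).\tag{4.7}$$
Integrate in $s$: the second term contributes a bounded amount, the first at most $C\sqrt a\,(S_2-S_1)\le C\sqrt a\log(1/\lambda_k)$, as $\delta\le1\le R$. This proves (b).

**Step 6: bounds in the middle of the neck.** Let $\sqrt a\log(1/\lambda_k)\to\infty$, $s_k=\frac12(S_1+S_2)$ and $J_k=[s_k-\Lambda/\sqrt a,s_k+\Lambda/\sqrt a]$. Since $S_2-S_1=\log(1/\lambda_k)+O(1)$, also $\sqrt a(S_2-S_1)\to\infty$. So for large $k$ we have $d(s)\ge1/\sqrt a$ on the neighborhood of $J_k$ of width $3$, and there $e^{-3d/4}\le a^2$. By (4.7), (4.3) and (4.5), near $J_k$,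
$$|\nabla u|\le C\sqrt a,\qquad\|\nabla^2u\|_{L^4(I_s)}\le C\sqrt a,\qquad\int_{I_s}|\nabla w|^2\le Ca^2,\qquad\vartheta\to0,$$
the last because these circles satisfy $r/\lambda_k\to\infty$, $r\to0$.

We need a pointwise bound on $\nabla w$. On $I_s$ the inequality $\|f\|_{L^\infty}\le C\|f\|_{L^2}^{1/3}\|f\|_{W^{1,4}}^{2/3}$ holds. Indeed, let $m=\sup|f|=|f(x_0)|$ and $B=\|f\|_{W^{1,4}}$. By Morrey's inequality $|f(x)-f(x_0)|\le CB|x-x_0|^{1/2}$, so $|f|\ge m/2$ at the points of $I_s$ within distance $r=c(m/B)^2$ of $x_0$. Since $m\le CB$, we can take $r\le1$, and this set has area at least $c\,r^2$. Hence $\|f\|_2^2\ge c\,m^2r^2=c\,m^6B^{-4}$. Apply this to $f=\nabla w$, with $\|\nabla w\|_{W^{1,4}(I_s)}\le C\sqrt a$ (the averaged part satisfies the same bounds as $u$):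
$$\sup|\nabla w|\le C\,a^{1/3}(\sqrt a)^{2/3}=Ca^{2/3}\quad\text{on }J_k\times S^1,\tag{4.8}$$
and hence also $|w|\le Ca^{2/3}$, as $w$ has mean zero on each circle.

**Step 7: convergence to a geodesic, proof of (c).** Let $y_k(\sigma)=\bar u(s_k+\sigma/\sqrt a)$, so $|y_k'|\le C$. As $\bar u_{ss}$ is the mean of $\Delta u$, (4.4) and (3.2) give on each unit segment
$$\int|\bar u_{ss}-II(\bar u)(\bar u_s,\bar u_s)|\,ds\le C\big(a\cdot a+\sqrt a\cdot a+a^2+a\sqrt a\big)\le Ca^{3/2}.$$
The four terms come from $|w||u_s|^2$ (with $\|w\|_{L^2}\le Ca$), from $|w_s|(|u_s|+|\bar u_s|)$, from $|w_\theta|^2$, and from $\tau$. Since $y_k''=a^{-1}\bar u_{ss}$ and $d\sigma=\sqrt a\,ds$,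
$$\int_{-\Lambda}^\Lambda|y_k''-II(y_k)(y_k',y_k')|\,d\sigma\le a^{-1/2}\cdot\frac{C(\Lambda+1)}{\sqrt a}\cdot a^{3/2}=C(\Lambda+1)\sqrt a\to0.$$
Thus $y_k'$ is, up to a uniformly small error, the integral of a bounded function. By the Arzelà–Ascoli theorem a subsequence of $y_k$ converges in $C^1$ to some $y$ with $y''=II(y)(y',y')$. Since $\operatorname{dist}(\bar u,N)\le\sup_\theta|w|\to0$, $y$ lies in $N$; its second derivative is normal to $N$, so $y$ is a geodesic. The radial curves are $y_k+w$, with derivative $y_k'+a^{-1/2}w_s$. By (4.8), $a^{-1/2}|w_s|\le Ca^{1/6}\to0$, so all of them converge in $C^1$ to $y$, uniformly in $\theta$.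

For the speed, $\int|u_s|^2d\theta=2\pi|\bar u_s|^2+\int|w_s|^2d\theta$. Integrate (4.6) over $[s-1,s+1]$ and use $F\to1$, $\int_{I_s}|\nabla u|^2=O(a)$ and (4.5):
$$2\pi\int_{s-1}^{s+1}|\bar u_s|^2\,ds=4aE(v)(1+o(1))+O(a^2).$$
So the average of $|y_k'|^2$ over an interval of length $2\sqrt a$ tends to $E(v)/\pi$, and by uniform convergence $|y'|^2=E(v)/\pi$. $\square$

The points $s_k$ have distance tending to infinity from both ends, so these sub-annuli lie in the neck for every choice of $R$ and $\delta$, once $k$ is large.

## 5. Global minimizers: proof of Theorem B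

We repeat the comparison of Proposition 1 on a slightly shortened neck, where $u_k$ is nearly a curve. The hypothesis of Proposition 3 is the energy identity (2.1) with $\mu_1=1$, $n_0=1$.

**Step 1: the shortened neck.** Let $\ell=\operatorname{diam}\tilde N<\infty$. Pass to a subsequence along which $\sqrt a\log(1/\lambda_k)$ tends to its $\limsup$ $\ell_\infty\in[0,\infty]$; we may assume $\ell_\infty>0$. Fix $R,\delta$ as in Section 4. Put $b_k=4\log(1/a)$, $S_1'=S_1+b_k$, $S_2'=S_2-b_k$, $T'=S_2'-S_1'$, $Z'=[S_1',S_2']\times S^1$. Since $\log(1/\lambda_k)\ge c/\sqrt a$ and $b_k=o(1/\sqrt a)$, we have $T'/\log(1/\lambda_k)\to1$. Near $Z'$, $e^{-3d/4}\le Ca^3$. So, exactly as in Section 4, Step 6, on $Z'$: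
$$|\nabla u|\le C\sqrt a,\qquad|w|+|\nabla w|\le Ca^{2/3},\qquad\vartheta\to0;$$
for the last, $b_k\to\infty$ makes $r/\lambda_k\to\infty$ and $r\to0$.

**Step 2: the competitor.** Let $\pi_N$ be the nearest point projection to $N$, and $z=u_k$ off $Z'$. On $S_1'\le s\le S_1'+1$ let
$$z=\pi_N\big(\bar u(S_1')+(1-(s-S_1'))\,w(S_1',\theta)\big),$$
and define $z$ symmetrically on $[S_2'-1,S_2']$. On the middle part let $z=c_k(s)$ be a constant-speed path from $\pi_N\bar u(S_1')$ to $\pi_N\bar u(S_2')$, homotopic with fixed endpoints to the path $s\mapsto\pi_N\bar u(s)$, $s\in[S_1',S_2']$, of length $\le\ell$. As in Proposition 1, it exists: lift to $\tilde N$ and take a shortest geodesic. The pieces match, so $z$ is Lipschitz.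

To see that $z$ is homotopic to $u_k$, consider $\pi_N\big(\bar u(\sigma_t(s))+\chi_t(s)\,w(\sigma_t(s),\theta)\big)$, where $\sigma_t,\chi_t$ interpolate linearly from $\sigma_0=\mathrm{id}$, $\chi_0=1$ to the following $\sigma_1,\chi_1$. The function $\sigma_1$ is $S_1'$ on the first unit interval, $S_2'$ on the last, and affine between; $\chi_1$ is $1$ on $\partial Z'$, linear on the end intervals and $0$ in the middle. For $t=0$ this is $u_k$, and it is fixed on $\partial Z'$. It makes sense because $|w|\to0$ keeps the argument of $\pi_N$ near $N$. For $t=1$ it agrees with $z$ on the end intervals and is a reparametrization of $\pi_N\bar u$ in the middle. Replacing the middle path by $c_k$ completes the homotopy. Since $u_k$ minimizes in its class (and a Lipschitz map is a limit, in $C^0$ and $W^{1,2\alpha}$, of smooth maps in its class, obtained by mollifying and projecting), $E_\alpha(u_k,Z')\le E_\alpha(z,Z')$.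

**Step 3: energies.** On the end intervals $|\nabla z|\le C(|w|+|w_\theta|)\le Ca^{2/3}$, so
$$\int_{Z'}|\nabla z|^2\le Ca^{4/3}+\frac{2\pi\ell^2}{T'-2}.$$
From $(1+x)^\alpha\le1+\alpha x(1+x)^a$, $|\nabla z|\le C$, $\rho\ge c\lambda_k^2$ on $Z'$ and $\lambda_k^{-2a}\to1$,
$$E_\alpha(z,Z')\le|Z'|+(1+o(1))\Big(\frac{2\pi\ell^2}{T'-2}+Ca^{4/3}\Big).$$
On the other hand (4.6) and $F\to1$ give $\int|u_s|^2d\theta\ge2aE(v)(1+o(1))$ on $Z'$, so by (3.3)
$$E_\alpha(u_k,Z')\ge|Z'|+2aE(v)T'(1+o(1)).$$
Compare, multiply by $T'/2\pi$, and put $Y=\sqrt a\,T'$; as $a^{4/3}T'=a^{5/6}Y$,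
$$\frac{E(v)}\pi Y^2(1+o(1))\le(1+o(1))\,\ell^2\,\frac{T'}{T'-2}+C\,a^{5/6}\,Y.$$
A quadratic term is bounded by a constant plus a linear term, so $Y$ is bounded and $\ell_\infty=\lim Y<\infty$. Passing to the limit gives $\sqrt{E(v)/\pi}\,\ell_\infty\le\ell$. By Proposition 3(b) the neck has finite length. $\square$

## 6. A trap: a shell with a handle inside a ball of $N$

Try to extend this argument to an arbitrary sequence in one homotopy class. It breaks at the single line $E_\alpha(u_k,Z')\le E_\alpha(z,Z')$. The competitor is homotopic to $u_k$, but far from it, and $\alpha$-harmonicity gives no comparison with distant maps. This is also the clue for a counterexample: we look for maps that minimize only among nearby maps, where "nearby" remembers a winding number that the homotopy class in $N$ forgets.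

The winding comes from an infinite cyclic cover. We shall construct a compact domain $W\subset N$, a thickened $2$-sphere $\Sigma$ with a handle attached, whose cover $\tilde W$ obtained by unwinding the handle contains copies $\Sigma_j$, $j\in\mathbb Z$, of $\Sigma$. Consider maps $S^2\to W$ whose lift covers $\Sigma_0$ once and $\Sigma_k$ once. Two bubbles, or a bubble and the limit map, are then forced to be joined by a curve running about $k$ times through the handle. One sphere would not be enough: a map whose lift covers only $\Sigma_k$ is, after a deck transformation, a map whose lift covers only $\Sigma_0$, and the inclusion $S^2\to\Sigma$ is one such map without any neck.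

As maps into $W$, those for different $k\ge1$ are not homotopic, since a homotopy lifts to $\tilde W$ and the distance $k$ between the two covered sheets is unchanged by deck transformations. But if $W$ lies in a coordinate ball of $N$, all of them are null-homotopic in $N$. Minimizing in the homotopy class in $N$ is then useless, since constants win. So we minimize over maps into $W$, and choose the metric so that the boundary of $W$ does no harm.

**The domain.** Let $\Sigma=S^2\subset\mathbb R^3\subset\mathbb R^n$ and let $A\cong S^2\times\bar D^{n-2}(2r_0)$ be a closed tubular neighborhood of $\Sigma=S^2\times\{0\}$, with points written $(x,y)$; the normal bundle of $S^2$ in $\mathbb R^n$ is trivial. Attach to $A$, outside $A$, a $1$-handle $H\cong[0,1]\times D^{n-1}$ with two small disjoint feet on one component of $\partial A$ (the outer one if $n=3$), flared at its ends so that the corners are rounded. The result $W\subset\mathbb R^n$ is a compact domain with smooth boundary. For $n=3$ it is a thick spherical shell with a jug handle. Put $W$, with a collar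 of $\partial W$, inside a coordinate ball of $N$. Let $\mathcal C=\{\frac12\}\times D^{n-1}$ be the cocore of the handle; $W\setminus\mathcal C$ is connected.

**The map $p$.** There is a smooth $p:W\to S^2$ with $p(x,y)=x$ for $|y|\le r_0$ and $p\equiv c$ (constant) near $\mathcal C$. Start with $p(x,y)=x$ on $A$. It maps each foot into a small disc of $S^2$. Along the corresponding half of $H$, first contract this map within the disc to a constant, then move the constant along a path in $S^2$ to $c$, and keep it equal to $c$ near $\mathcal C$. This gives a continuous extension; smooth it, keeping it fixed on $\{|y|\le r_0\}$ and near $\mathcal C$. Let $\omega$ be the area form of $S^2$ and $\Omega=p^*\omega$, a closed $2$-form on $W$.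

**The cover.** Let $W_{cut}$ be $W$ cut along $\mathcal C$, with boundary copies $\mathcal C^\pm$, and $\tilde W=\bigcup_{j\in\mathbb Z}W_j$, $W_j\cong W_{cut}$, with $\mathcal C^+\subset W_j$ glued to $\mathcal C^-\subset W_{j+1}$. This is a connected infinite cyclic covering of $W$. (The simplest instance of such unwinding is the circle cut at a point, whose cover is $\mathbb R$ as a chain of intervals.) Let $\Sigma_j\subset W_j$ be the lift of $\Sigma$. Let $p_j:\tilde W\to S^2$ equal $p$ on $W_j$ and $c$ elsewhere; it is smooth because $p\equiv c$ near $\mathcal C$. Let $\Omega_j=p_j^*\omega$. Then $\Omega_j$ vanishes outside $W_j$, $\sum_j\Omega_j$ is the lift of $\Omega$, and $\deg(p_j|_{\Sigma_i})=\delta_{ij}$.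

**Definition (comass).** The comass of a $2$-form at a point is its largest value on orthonormal pairs of vectors; under $h=\phi^2h_1$ it is multiplied by $\phi^{-2}$. For example, on $S^2\times\mathbb R^{m}$ with the product metric, the form $\omega$ pulled back from $S^2$ has comass $1$ everywhere, attained on pairs tangent to $S^2$.

**The metric.** Let $h_1$ be a metric near $W$ equal to $g_{S^2}+|dy|^2$ for $|y|\le r_0$ and to a product $ds^2+h_\partial$ on a bicollar $\partial W\times(-\epsilon,\epsilon)$, disjoint from $\{|y|\le r_0\}$, with $W=\{s\le0\}$ there. Let $h=\phi^2h_1$, where $\phi$ is smooth, a function of $|y|$ for $|y|\le r_0$, $\phi=1+|y|^2$ near $\Sigma$, $\phi>1$ off $\Sigma$, and $\phi\equiv\kappa_0$ near $|y|=r_0$ and on the rest (including the bicollar), with a constant $\kappa_0>1+\sup_W(\operatorname{comass}_{h_1}\Omega)^{1/2}$. For $|y|\le r_0$ we have $\operatorname{comass}_h\Omega=\phi^{-2}$, which is $1$ on $\Sigma$ and less than $1$ off it; elsewhere $\operatorname{comass}_h\Omega\le\kappa_0^{-2}\sup_W\operatorname{comass}_{h_1}\Omega<1$.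 Thus
$$\operatorname{comass}_h\Omega\le1\ \text{on }W,\quad\text{with equality exactly on }\Sigma,\quad\Sigma\text{ is a round unit sphere}.\tag{6.1}$$
Extend $h$ to $N$ by a cutoff with an arbitrary metric away from $W$ and a smaller bicollar, still called $\{|s|<\epsilon\}$, and embed $(N,h)$ isometrically in some $\mathbb R^K$ (Nash).

**The retraction.** Put $W'=W\cup\{0\le s\le\epsilon/2\}$, and let $\mathcal R:W'\to W$ be the identity on $W$ and $\mathcal R(y',s)=(y',\min(s,0))$ on the collar. For a continuous Sobolev map $z$ into $W'$,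
$$|\nabla(\mathcal R\circ z)|\le|\nabla z|\quad\text{a.e.}\tag{6.2}$$
Indeed $\mathcal R$ is Lipschitz and only acts where $z$ lies in the collar. There $h=\kappa_0^2(ds^2+h_\partial)$ is a product, the $y'$-component is unchanged, and the Sobolev function $s\circ z$ is replaced by $\min(s\circ z,0)$, whose gradient is $\nabla(s\circ z)$ where $s\circ z<0$ and $0$ a.e. elsewhere.

**Distance between sheets.** Let $c_0>0$ be the infimum of lengths of curves in $W_{cut}$ from $\mathcal C^-$ to $\mathcal C^+$; it is positive, as these are disjoint compact sets. A curve in $\tilde W$ from $W_i$ to $W_j$ crosses every sheet strictly between them. If $i<m<j$, take the first time it is on the $\mathcal C^+$ of $W_m$ and the last time before that when it is on the $\mathcal C^-$ of $W_m$: in between it runs inside $W_m$ from $\mathcal C^-$ to $\mathcal C^+$. For $i>j$ reverse the curve. So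
$$\text{every curve in }\tilde W\text{ from }W_i\text{ to }W_j\text{ has length}\ge(|i-j|-1)\,c_0.\tag{6.3}$$

**Calibration.** For $u:S^2\to W$ and a positive orthonormal frame $e_1,e_2$,
$$|u^*\Omega(e_1,e_2)|\le\operatorname{comass}(\Omega)|_u\cdot\tfrac12|\nabla u|^2\le\tfrac12|\nabla u|^2,\tag{6.4}$$
because the area spanned by $du(e_1),du(e_2)$ is at most $\frac12(|du(e_1)|^2+|du(e_2)|^2)$. For a lift $\tilde u$, also $|\tilde u^*\Omega_j(e_1,e_2)|\le\frac12|\nabla u|^2$, as $\Omega_j$ is at each point either the lift of $\Omega$ or zero.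

**Lemma 4.** Let $v:S^2\to W$ be smooth and nonconstant, with $|\nabla v|^2=2v^*\Omega(e_1,e_2)$ pointwise. Then $v(S^2)\subset\Sigma$ and $E(v)=8\pi\deg v$ with $\deg v\ge1$ an integer.

**Proof.** Let $U=\{\nabla v\ne0\}\ne\emptyset$. At points of $U$, (6.4) forces the comass of $\Omega$ at $v$ to be $1$, so by (6.1) $v(U)\subset\Sigma$, hence $v(\bar U)\subset\Sigma$. On each component of $S^2\setminus\bar U$, $v$ is constant, and the boundary of the component is nonempty and lies in $\bar U$; so the constant lies in $\Sigma$. Thus $v(S^2)\subset\Sigma$. As $p=\mathrm{id}$ on $\Sigma$, $E(v)=2\int v^*\Omega=2\int v^*\omega=8\pi\deg v>0$. $\square$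

## 7. Local minimizers that cover $\Sigma_0$ and $\Sigma_k$

**Definition (the classes $\mathcal A_k$).** For $k\ge1$ let $\mathcal A_k$ be the set of continuous $u:S^2\to W$ having a lift $\tilde u$ to $\tilde W$ with $\deg(p_0\circ\tilde u)=\deg(p_k\circ\tilde u)=1$ and $\deg(p_j\circ\tilde u)=0$ for all other $j$.

Every continuous map from $S^2$ lifts, since $S^2$ is simply connected. Uniformly close maps into $W$ are homotopic in $W$ (join them by segments in $\mathbb R^n$ and retract a neighborhood of $W$ to $W$), and the homotopy lifts, so degrees agree. Hence $\mathcal A_k$ is open and closed in $C^0(S^2,W)$. For smooth $u\in\mathcal A_k$ we have $\int u^*\Omega=\sum_j\int\tilde u^*\Omega_j=4\pi+4\pi=8\pi$, so $E(u)\ge16\pi$ by (6.4).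

**Step 1: test maps with almost this energy.** For every $\varepsilon>0$ there is a Lipschitz $z\in\mathcal A_k$ with $E(z)\le16\pi+\varepsilon$. Use an oriented conformal coordinate $\zeta\in\mathbb C\cup\{\infty\}$ on the domain. Replace $\zeta$ by $\chi(|\zeta|)\zeta$, with $\chi=0$ for $|\zeta|\le\epsilon_1$, $\chi=1$ for $|\zeta|\ge2\epsilon_1$, $\chi$ linear in between. This changes the identity $S^2\to\Sigma$ into a Lipschitz map $b$ of degree $1$, constant ($=q_*$) on $|\zeta|\le\epsilon_1$. On the annulus $\epsilon_1\le|\zeta|\le2\epsilon_1$ the gradient of $\chi(|\zeta|)\zeta$ is bounded independently of $\epsilon_1$, so $E(b)\le8\pi+O(\epsilon_1^2)$. Let $b_0,b_k$ be the lifts of $b$ to $\Sigma_0,\Sigma_k$, and let $\gamma:[0,1]\to\tilde W$ be a Lipschitz path from the lift of $q_*$ in $\Sigma_0$ to that in $\Sigma_k$. For $r_1\ll\epsilon_1$ put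
$$\tilde z=\begin{cases}b_0(\zeta)&|\zeta|\ge\epsilon_1,\\\gamma\big(\log(\epsilon_1/|\zeta|)/\log(\epsilon_1/r_1)\big)&r_1\le|\zeta|\le\epsilon_1,\\b_k(\epsilon_1r_1/\zeta)&|\zeta|\le r_1.\end{cases}$$
The pieces match at $|\zeta|=\epsilon_1$ and $|\zeta|=r_1$. The middle part has image in a curve, hence contributes nothing to $\int\tilde z^*\Omega_j$. The map $\zeta\mapsto\epsilon_1r_1/\zeta$ is conformal and orientation preserving, and it maps $|\zeta|\le r_1$ onto $|\zeta|\ge\epsilon_1$. So the degrees are as required, and, computing the middle part on the cylinder of length $\log(\epsilon_1/r_1)$,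
$$E(z)\le16\pi+O(\epsilon_1^2)+\frac{2\pi\operatorname{Lip}(\gamma)^2}{\log(\epsilon_1/r_1)}.$$
Choose first $\epsilon_1$, then $r_1$.

For a fixed Lipschitz $z$, $E_\alpha(z)\to E(z)+4\pi$ as $\alpha\to1$. So we can choose $\alpha_k\downarrow1$ with
$$\inf_{\mathcal A_k\cap W^{1,2\alpha_k}}E_{\alpha_k}\le20\pi+\tfrac1k.$$

**Step 2: minimizers exist and are critical in $N$.** A minimizing sequence in $\mathcal A_k\cap W^{1,2\alpha_k}$ is bounded in $W^{1,2\alpha_k}$. By the compact embedding $W^{1,2\alpha_k}\subset C^0$ a subsequence converges uniformly and weakly; the limit is in the closed set $\mathcal A_k$, and $E_{\alpha_k}$ is weakly lower semicontinuous by convexity in $\nabla u$. So the infimum is attained by some $u_k\in\mathcal A_k$.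

If $z:S^2\to N$ is a $W^{1,2\alpha_k}$ map $C^0$-close to $u_k$, then $z$ maps into $W'$, and $\mathcal R\circ z$ is $C^0$-close to $\mathcal R\circ u_k=u_k$. Since $\mathcal A_k$ is open, $\mathcal R\circ z\in\mathcal A_k$, and (6.2) gives $E_{\alpha_k}(z)\ge E_{\alpha_k}(\mathcal R\circ z)\ge E_{\alpha_k}(u_k)$. Thus $u_k$ is a $C^0$-local minimizer in $N$, even if its image touches $\partial W$. Hence it is a critical point of $E_{\alpha_k}$ on $W^{1,2\alpha_k}(S^2,N)$. By a theorem of Sacks and Uhlenbeck (Ann. of Math. 113 (1981), Prop. 2.3), critical points of $E_\alpha$ in $W^{1,2\alpha}$, $\alpha>1$, are smooth. So $u_k$ is a smooth $\alpha_k$-harmonic map. As $u_k(S^2)\subset W$ lies in a coordinate ball, $u_k$ is null-homotopic in $N$.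

**Step 3: energies.** By the calibration bound and (3.3),
$$16\pi\le E(u_k)\le E_{\alpha_k}(u_k)-4\pi\le16\pi+\tfrac1k.\tag{7.1}$$
This proves item 1 of Theorem A. Moreover, since $2\int u_k^*\Omega=16\pi$,
$$\int_{S^2}\big(|\nabla u_k|^2-2u_k^*\Omega(e_1,e_2)\big)dV\to0\ \ (\text{integrand}\ge0),\qquad\int_{S^2}\big[(1+e)^{\alpha_k}-1-e\big]dV\to0.\tag{7.2}$$

## 8. Exactly one bubble, of energy $8\pi$, at each blow-up point

Pass to a subsequence as in the Setting; each $u_k$ keeps its index, so $u_k\in\mathcal A_k$ with $k\to\infty$.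

**Step 1: blow-up occurs.** The image of $\tilde u_k$ meets $W_0$ and $W_k$, because $\deg(p_j\circ\tilde u_k)\ne0$ for $j=0,k$, while $p_j$ is constant off $W_j$. If $u_k$ converged in $C^1$ on all of $S^2$, the maps would be uniformly Lipschitz, and any two points of $\tilde u_k(S^2)$ could be joined by curves of bounded length, contradicting (6.3).

**Step 2: energies are quantized.** Let $v$ be $u_0$ or a bubble. On compact sets away from finitely many exceptional points we have $C^1$ convergence (of rescalings, for bubbles). The first integrand in (7.2), as a $2$-form, is nonnegative and conformally invariant, and coordinates are oriented, so (7.2) yields $|\nabla v|^2=2v^*\Omega(e_1,e_2)$ there. The map $v$ has values in the closed set $W$ and extends smoothly to $S^2$ by removable singularities, so the identity holds everywhere. By Lemma 4, every bubble has values in $\Sigma$ and energy $\ge8\pi$; and either $u_0$ is constant, or $u_0(S^2)\subset\Sigma$ and $E(u_0)\ge8\pi$. Let $m_i=\lim_{r\to0}\lim_kE(u_k,B_r(x_i))$ at the blow-up points $x_i$ (along a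 subsequence). Each carries a bubble, so $m_i\ge8\pi$, and by (7.1)
$$E(u_0)+\sum_im_i=16\pi.\tag{8.1}$$

One configuration allowed by (8.1) would spoil everything: $u_0$ constant and energy $16\pi$ concentrated at a single point. Then two bubbles could sit there, and Proposition 3, which needs $n_0=1$, would not apply. It is excluded by testing criticality with conformal dilations of the domain sphere.

**Lemma 6.** It is impossible that $u_0$ is constant and there is only one blow-up point.

**Proof.** Let $x=(x^1,x^2,x^3)$ be the position vector on $S^2\subset\mathbb R^3$, $\varphi_t$ the conformal flow of $\nabla x^b$, $\varphi_t^*g=\rho_tg$. Since $|\nabla(u\circ\varphi_t)|^2=\rho_t\,(e\circ\varphi_t)$ and $\varphi_t^*dV=\rho_t\,dV$, a change of variables gives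
$$E_\alpha(u\circ\varphi_t)=\int(1+\hat\rho_te)^\alpha\,\hat\rho_t^{-1}\,dV,\qquad\hat\rho_t=\rho_t\circ\varphi_t^{-1}.$$
In dimension two $\partial_t\hat\rho_t|_0=\partial_t\rho_t|_0=\operatorname{div}\nabla x^b=-2x^b$. The $t$-derivative of the integrand at $0$ is $[\alpha Fe-(1+e)^\alpha]\,\partial_t\hat\rho_t|_0=F(ae-1)\,\partial_t\hat\rho_t|_0$. So criticality gives $\int_{S^2}x\,F(ae-1)\,dV=0$, and since $\int x\,dV=0$,
$$\int x\,Fe\,dV=\frac1a\int x\,(F-1)\,dV.\tag{8.2}$$
If all energy concentrates at one point $p$, then by (7.2) and (3.3) $Fe-e\to0$ in $L^1$, and the left side tends to $16\pi p\ne0$. On the right, $0\le(F-1)/a\le2\sqrt e$. This tends to $0$ uniformly off any neighborhood $B_r(p)$, and $\int_{B_r(p)}2\sqrt e\,dV\le C|B_r|^{1/2}$. So the right side tends to $0$, a contradiction. $\square$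

**Step 3: two cases.** By Step 1 there is at least one blow-up point. By (8.1), the lower bounds $8\pi$, and Lemma 6, exactly one of the following holds:

- (I) $u_0$ is nonconstant, $E(u_0)=8\pi$, and there is one blow-up point, with $m_1=8\pi$;
- (II) $u_0\equiv q$ is constant, and there are exactly two blow-up points, with $m_1=m_2=8\pi$.

In both cases each $m_i=8\pi$. Bubbles at one point have total energy at most $m_i$ and each has energy at least $8\pi$, so there is exactly one bubble $v^{(i)}$ at $x_i$: $n_0=1$ and $E(v^{(i)})=8\pi$. By (7.2), for small $\sigma$,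
$$\lim_kE_{\alpha_k}(u_k,B_\sigma(x_i))=|B_\sigma(x_i)|+\lim_kE(u_k,B_\sigma(x_i))=E(u_0,B_\sigma(x_i))+|B_\sigma(x_i)|+E(v^{(i)}).$$
So the hypothesis of Proposition 3 holds. By Proposition 3(a), $\lambda_k^{-2a}\to1$, i.e. $\mu=1$, and the displayed limit is the energy identity. This proves item 2 of Theorem A.

## 9. The neck must run through the handle about $k$ times

Let $(x_k^i,\lambda_k^i)$ be the bubble data at $x_i$. By Proposition 3(a) we fix $R$ large and $\delta$ small such that the total energy of the necks is $<4\pi$ for $k$ large, and Proposition 3(b) applies. Let $k$ be large.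

**Step 1: in which sheet each piece lies.** On each $D_{R\lambda_k^i}(x_k^i)$, by Proposition 3(a), $u_k$ is uniformly close to the rescaled $v^{(i)}$, which has values in $\Sigma$. The preimage in $\tilde W$ of $\{|y|<r_0\}$ is the disjoint union of neighborhoods of the $\Sigma_j$, contained in $W_j$. The disc is connected, so $\tilde u_k$ maps it into a small neighborhood of a single $\Sigma_{b_k^i}$, contained in $W_{b_k^i}$.

Let $O$ be the complement of the discs $D_\delta(x_k^i)$. It is connected, and $u_k\to u_0$ uniformly on it. In case (I), for the same reason, $\tilde u_k(O)$ lies in a small neighborhood of a single $\Sigma_{l_k}$, inside $W_{l_k}$. In case (II), take an evenly covered neighborhood of $q$ in $W$ all of whose points can be joined to $q$ inside it by a curve of length $<c_0/4$. Then $\tilde u_k(O)$ lies within path distance $c_0/4$ of a single lift $\tilde q_k\in W_{l_k}$ of $q$, and $E(u_k,O)\to0$.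

**Step 2: which sheets occur.** We claim that in case (I) $\{l_k,b_k^1\}=\{0,k\}$, and in case (II) $\{b_k^1,b_k^2\}=\{0,k\}$. We have $\int\tilde u_k^*\Omega_0=4\pi\deg(p_0\circ\tilde u_k)=4\pi$, and $\Omega_0=0$ on $W_j$, $j\ne0$. If $0$ were not in the set, only the necks (and, in case (II), $O$) would contribute to this integral. By (6.4) their contribution is at most half their energy, and their energy is $<4\pi$; so it is less than $4\pi$, a contradiction. The same applies to $\Omega_k$. As the set has at most two elements and contains $0\ne k$, the claim follows.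

**Step 3: the radial curves are long.** A radial curve of the neck at $x_i$ joins $\partial D_{R\lambda_k^i}(x_k^i)$ to $\partial D_\delta(x_k^i)$. In case (I) its lift runs between $W_0$ and $W_k$, so by (6.3) its image has length $\ge(k-1)c_0$. In case (II) its lift runs from $W_{b_k^i}$ to a point within path distance $c_0/4$ of $\tilde q_k\in W_{l_k}$, so its image has length $\ge(|b_k^i-l_k|-1)c_0-c_0/4$. Since $|b_k^1-l_k|+|b_k^2-l_k|\ge|b_k^1-b_k^2|=k$, for at least one $i$ all radial curves of the neck at $x_i$ have length $\ge(\frac k2-2)c_0$; pass to a subsequence with $i$ fixed. In either case, at some blow-up point the lengths of all radial curves of the neck tend to $\infty$.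

**Step 4: conclusion.** At this blow-up point, Proposition 3(b) bounds the same lengths from above by $C(\sqrt a\log(1/\lambda_k)+1)$. So $\sqrt{\alpha_k-1}\,\log(1/\lambda_k)\to\infty$, i.e. $\nu^1=+\infty$. Now Proposition 3(c) applies with $E(v)=8\pi$, that is, with speed $\sqrt{E(v)/\pi}=\sqrt8$. For every $\Lambda>0$ the radial curves over $|\sigma|\le\Lambda$ converge in $C^1$, uniformly in the angle and along a subsequence, to a geodesic arc of $N$ of length $2\sqrt8\,\Lambda$. This proves item 3 and Theorem A. $\square$

The maps $u_k$ have uniformly bounded energy, are all null-homotopic, and satisfy the energy identity at every blow-up point; yet some neck contains a geodesic of infinite length. So the answer to the problem of Li and Wang is negative. For $N=S^3$ the target even has trivial fundamental group, so by Theorem B such maps, at that blow-up point, cannot (along any subsequence) be global minimizers in their homotopy class; indeed that class contains the constants, whose $E_\alpha$ is $4\pi$.
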